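# Finite groups with center of order four and only central automorphisms

For a group $G$ write $\zeta G$ for its center. An automorphism $\alpha$ of $G$ is *central* if $g^{-1}\alpha(g)\in\zeta G$ for all $g\in G$, that is, if $\alpha$ induces the identity on $G/\zeta G$. Equivalently, $\alpha$ commutes with every inner automorphism: if $c_g$ is conjugation by $g$, then $\alpha c_g\alpha^{-1}=c_{\alpha(g)}$, and this equals $c_g$ exactly when $g^{-1}\alpha(g)\in\zeta G$.

The question, taken from Alexander Bors, "Finite groups with only small automorphism orbits", arXiv:1910.11145 (2019), is this: are there infinitely many pairwise non-isomorphic finite groups $G$ with $|\zeta G|=4$ such that all automorphisms of $G$ are central? In an abelian group every automorphism is central, so $C_4$ and $C_2^2$ qualify for trivial reasons, and they are the only abelian examples. For a nonabelian $G$ there is a tension: the group must be rigid modulo its center, and yet it has inner automorphisms, which must themselves be central, so all commutators lie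 in a group of order four.

The answer is yes. We begin with a special case in which everything can be seen on a plane over a finite field, and it already gives infinitely many groups. Then we ask which groups there are in all.

## 1. Two quadratic forms on $K^2$ without a common isometry

Throughout, $Z=\mathbb F_2^2$ (column vectors) and $\xi=(s,t)$ is a row of two indeterminates. A *form* is a homogeneous polynomial in $\mathbb F_2[s,t]$, and $S_m$ is the space of forms of degree $m$ (with $0$), of dimension $m+1$. As $\mathbb F_2^\times=\{1\}$, factorization of nonzero forms into irreducible forms is unique with no ambiguity of units. The group $\mathrm{GL}_2(\mathbb F_2)\cong S_3$ acts on forms by $\Phi(\xi)\mapsto\Phi(\xi h)$, and $\mathrm{Stab}(\Phi)=\{h:\Phi(\xi h)=\Phi(\xi)\}$. For instance $\mathrm{Stab}(s)$ consists of the two matrices with first column $\binom10$.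

**Definition (quadratic maps).** Let $V$ be a finite-dimensional $\mathbb F_2$-space. A map $q=(q_1,q_2):V\to Z$ is *quadratic* if
$$B(u,w)=q(u+w)+q(u)+q(w)$$
is bilinear; $B=(b_1,b_2)$ is its *polar form*. Put $\xi\cdot B=sb_1+tb_2$ and $\operatorname{rad}B=\{u:B(u,V)=0\}$. Further,
$$\Gamma(q)=\{(g,h)\in\mathrm{GL}(V)\times\mathrm{GL}(Z):q\circ g=h\circ q\},\qquad \Gamma_1(q)=\{g\in \mathrm{GL}(V):q\circ g=q\}.$$

From $B(0,0)=0$ we get $q(0)=0$, then $B(u,u)=q(0)=0$. So $B$ is alternating, hence symmetric. We use constantly that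
$$q\Big(\sum c_ie_i\Big)=\sum c_iq(e_i)+\sum_{i<j}c_ic_jB(e_i,e_j)$$
for a basis $(e_i)$. Conversely, given an alternating $B$ and arbitrary values on a basis, this formula defines a quadratic map with polar form $B$. Two quadratic maps with the same polar form differ by an additive map $V\to Z$, any additive map may be added, and $q$ is additive on every subspace on which $B$ vanishes. If $V=V'\perp V''$ (orthogonal for $b_1$ and $b_2$), then $q(v'+v'')=q(v')+q(v'')$, so extending by the identity embeds $\Gamma_1(q|_{V'})$ in $\Gamma_1(q)$.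

If $q'\circ g=h\circ q$ with linear isomorphisms $g:V\to V'$ and $h\in\mathrm{GL}(Z)$, then $B'(gu,gw)=hB(u,w)$, hence
$$\xi\cdot B'(gu,gw)=(\xi h)\cdot B(u,w).\tag{1}$$

**Definition (Pfaffian).** The Gram matrix of $\xi\cdot B$ is an alternating matrix over $\mathbb F_2[s,t]$, so its determinant is a square. If it is not zero, let $P_q$ be the form with $P_q(\xi)^2=\det(\xi\cdot B)$. A change of basis multiplies the determinant by $(\det g)^2=1$, so $P_q$ does not depend on the basis. By (1),
$$q'\circ g=h\circ q\ \Longrightarrow\ P_{q'}(\xi)=P_q(\xi h).\tag{2}$$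

**A first try that fails.** Let $K=\mathbb F_2(\lambda)$ be a finite field of degree $d$ over $\mathbb F_2$, and $\mathrm{Tr}=\mathrm{Tr}_{K/\mathbb F_2}$. The obvious pair of forms on $K^2$ with coordinates $(x,y)$ is $q_1=\mathrm{Tr}(xy)$, $q_2=\mathrm{Tr}(\lambda xy)$. Both are invariant under $(x,y)\mapsto(cx,c^{-1}y)$ for $c\in K^\times$ and under $(x,y)\mapsto(y,x)$, so $\Gamma_1\neq1$. Nothing in this pair tells $x$ from $y$, or $x$ from $cx$. One linear term repairs both defects.

**Definition ($X(\lambda)$).** On $K^2$ put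
$$X(\lambda):\qquad q_1=\mathrm{Tr}(xy),\qquad q_2=\mathrm{Tr}(\lambda xy+x).$$

With $\beta(u,u')=xy'+x'y$ we have $b_1=\mathrm{Tr}\,\beta$ and $b_2=\mathrm{Tr}(\lambda\beta)$. The form $b_1$ is nondegenerate: if $\mathrm{Tr}\,\beta(u,w)=0$ for all $w$, then $\mathrm{Tr}(c\beta(u,w))=\mathrm{Tr}\,\beta(u,cw)=0$ for all $c\in K$, so $\beta(u,w)=0$ for all $w$, and $u=0$. In particular $\operatorname{rad}B=0$.

**Lemma 1.** $\Gamma_1(X(\lambda))=1$ for every $\lambda$ (including $\lambda=0$, $K=\mathbb F_2$).

**Proof.** The plan is to make $g$ linear over $K$, remove the trace, and read off $x$ and $y$. Let $q\circ g=q$. Then $g$ preserves $b_1$ and $b_2$, and $b_1(\lambda u,w)=b_2(u,w)$. So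
$$b_1(g\lambda u,gw)=b_1(\lambda u,w)=b_2(u,w)=b_2(gu,gw)=b_1(\lambda gu,gw)$$
for all $w$, whence $g\lambda=\lambda g$. As $K=\mathbb F_2[\lambda]$, $g$ is $K$-linear.

Since $\mathrm{Tr}(x)=\mathrm{Tr}(x^2)$, we have $q_i=\mathrm{Tr}\circ\tilde q_i$ with the $K$-quadratic forms $\tilde q_1=xy$ and $\tilde q_2=\lambda xy+x^2$. For $c\in K$,
$$\mathrm{Tr}(c^2\tilde q_i(gu))=\mathrm{Tr}\,\tilde q_i(g(cu))=q_i(g(cu))=q_i(cu)=\mathrm{Tr}(c^2\tilde q_i(u)).$$
Here $c^2$ runs through all of $K$ and the trace form is nondegenerate, so $\tilde q_i\circ g=\tilde q_i$. Hence $x^2=\tilde q_2+\lambda\tilde q_1$ is preserved, and $x\circ g=x$. From $\tilde q_1\circ g=\tilde q_1$ we get $x\cdot(y\circ g)=xy$, so $y\circ g=y$ wherever $x\ne0$. The vectors with $x\neq0$ span $K^2$, since $(0,y)=(1,y)-(1,0)$, and $y\circ g$ is linear, so $y\circ g=y$ everywhere. Thus $g=1$. $\square$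

**Lemma 2.** For $X(\lambda)$ the Pfaffian is $P=\operatorname{Nm}(s+t\lambda)=\prod_{i<d}(s+t\lambda^{2^i})$, an irreducible form of degree $d$.

**Proof.** We compute a determinant. Let $w_1,\dots,w_d$ be an $\mathbb F_2$-basis of $K$. In the basis $(w_i,0),(0,w_j)$ the Gram matrix of $sb_1+tb_2$ is $\begin{pmatrix}0&S\\S&0\end{pmatrix}$ with $S=\big(\mathrm{Tr}((s+t\lambda)w_iw_j)\big)$. The matrix $S$ is the product of (the transpose of) the matrix of multiplication by $s+t\lambda$ and the Gram matrix of the trace form. The latter has determinant $1$, as it is nonzero in $\mathbb F_2$. So $\det S=\operatorname{Nm}(s+t\lambda)$ and $\det(\xi\cdot B)=\operatorname{Nm}(s+t\lambda)^2$. The zeros of $P$ are the $d$ distinct points $(\lambda^{2^i}:1)$, and Frobenius permutes them transitively, so $P$ is irreducible. $\square$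

Conversely every irreducible form other than $t$ is $\operatorname{Nm}(s+t\lambda)$ for some $\lambda$, unique up to conjugation: its coefficient at $s^d$ is $1$, and it splits into conjugate linear factors.

**Lemma 3.** If $P$ is irreducible of degree $d\ge3$, then each $h\in\mathrm{Stab}(P)$ has order dividing $d$. In particular $\mathrm{Stab}(P)=1$ if $\gcd(d,6)=1$ and $d\ge5$.

**Proof.** We compare $h$ with Frobenius on the zeros of $P$. The map $\xi\mapsto\xi h$ permutes the $d$ zeros of $P$ in $\mathbb P^1(\overline{\mathbb F}_2)$ and commutes with Frobenius, which permutes them in a $d$-cycle. The centralizer of a $d$-cycle in the symmetric group on $d$ letters is generated by the cycle, so $h$ acts as a power of it, and the order of this action divides $d$. A projectivity that fixes $d\ge3$ points is trivial, and $\mathrm{PGL}_2(\mathbb F_2)=\mathrm{GL}_2(\mathbb F_2)$, so $h$ has the same order as its action. The orders of elements of $\mathrm{GL}_2(\mathbb F_2)$ are $1,2,3$. $\square$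

So if $\gcd(d,6)=1$, $d\ge5$ and $q=X(\lambda)$, then $(g,h)\in\Gamma(q)$ implies $P(\xi h)=P(\xi)$ by (2), hence $h=1$ by Lemma 3, hence $g=1$ by Lemma 1: $\Gamma(q)=1$.

**Small $d$ by hand.** For $d=1$, $\lambda=0$ we have $q=(xy,x)$ on $\mathbb F_2^2$. The map $g(x,y)=(x,x+y)$ gives $q\circ g=(xy+x,x)=h\circ q$ with $h=\begin{pmatrix}1&1\\0&1\end{pmatrix}$. So $\Gamma_1=1$ but $\Gamma\ne1$; here $P=s$ and $h\in\mathrm{Stab}(s)$. For $d=2$ the only irreducible quadratic form $s^2+st+t^2$ is invariant under all of $\mathrm{GL}_2(\mathbb F_2)$. For $d=3$ there are two irreducible cubics, so each has a stabilizer of order at least $3$. For $d=4$ there are three irreducible quartics, so stabilizers have order at least $2$. In these degrees Lemma 3 cannot give $h=1$, and Section 8 will show that $\Gamma(X(\lambda))\cong\mathrm{Stab}(P)$ always.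

## 2. Squaring map and commutator map

**Lemma 4.** (a) For every quadratic map $q:V\to Z$ with $\operatorname{rad}B=0$ there is a group $G_q$ with $\zeta G_q=Z$, $G_q/Z=V$, squaring map $q$ and commutator map $B$.
(b) Every finite $G$ with $\zeta G\cong C_2^2$ and $G/\zeta G$ elementary abelian (of exponent dividing $2$) is isomorphic to some such $G_q$.
(c) If $q:V\to Z$ and $q^*:V^*\to Z$ are such maps (here $V^*$ is just another space) and $g:V\to V^*$, $h\in\mathrm{GL}(Z)$ are isomorphisms with $q^*\circ g=h\circ q$, then some isomorphism $G_q\to G_{q^*}$ induces $(g,h)$. Every isomorphism induces such a pair.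
(d) All automorphisms of $G_q$ are central if and only if $g=1$ for all $(g,h)\in\Gamma(q)$.

**Proof.** (a) We write down a cocycle. With a basis $e_i$ of $V$ let $\mu:V\times V\to Z$ be bilinear with $\mu(e_i,e_i)=q(e_i)$, $\mu(e_i,e_j)=B(e_i,e_j)$ for $i<j$, and $\mu(e_i,e_j)=0$ for $i>j$. By the basis formula for $q$, $\mu(u,u)=q(u)$; polarizing, $\mu(u,w)+\mu(w,u)=B(u,w)$. On $V\times Z$ put $(u,z)(u',z')=(u+u',z+z'+\mu(u,u'))$. This is associative because $\mu$ is bilinear, the identity is $(0,0)$, and the inverse of $(u,z)$ is $(u,z+\mu(u,u))$. The square of $(u,z)$ is $(0,q(u))$, the commutator of $(u,z),(u',z')$ is $(0,B(u,u'))$, and the center is $\operatorname{rad}B\times Z=Z$.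

(c) We use a presentation. Let $x_i\in G_q$ lift $e_i$. Consider the abstract group generated by symbols $x_i$ and by $Z$, with relations "$Z$ is central with its multiplication, $x_i^2=q(e_i)$, $[x_i,x_j]=B(e_i,e_j)$". Each of its elements can be written $x_1^{c_1}\cdots x_n^{c_n}z$ with $c_i\in\{0,1\}$, $z\in Z$, so its order is at most $2^{\dim V}|Z|=|G_q|$. It maps onto $G_q$, so it is $G_q$. Now send $x_i$ to a lift of $g(e_i)$ in $G_{q^*}$ and $z$ to $h(z)$. The relations hold because $q^*(ge_i)=hq(e_i)$ and $B^*(ge_i,ge_j)=hB(e_i,e_j)$. The resulting homomorphism is onto, since its image contains $Z$ and lifts of a basis of $V^*$; the orders are equal, so it is an isomorphism, and it induces $(g,h)$. Conversely an isomorphism carries center to center and squares to squares, so it induces a pair $(g,h)$ with $q^*\circ g=h\circ q$.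

(b) We identify the data. Squares lie in $\zeta G\cong Z$, and they depend only on the coset because $\zeta G$ has exponent $2$. From $(xy)^2=x^2y^2[y,x]$ the squaring map $q:G/\zeta G\to Z$ has polar form the commutator map, which is bilinear because commutators are central, and its radical is $0$ because the center is exactly $\zeta G$. Then $G$ satisfies the relations in (c) and has the same order, so $G\cong G_q$.

(d) An automorphism is central if and only if it is trivial on $G/\zeta G=V$. By (c), with $q^*=q$, the pairs induced by automorphisms are exactly the elements of $\Gamma(q)$. $\square$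

*Example.* The map $q=(xy,x)$ on $\mathbb F_2^2$ gives the group of order $16$ generated by $a,b$ and central involutions $z_1,z_2$ with $a^2=z_2$, $b^2=1$, $[a,b]=z_1$. The pair $(g,h)$ found above is induced by $a\mapsto ab$, $b\mapsto b$: indeed $(ab)^2=a^2b^2[b,a]=z_1z_2=h(z_2)$. This automorphism is not central.

**Theorem A.** For every $d\ge5$ with $\gcd(d,6)=1$ there is a group $G$ of order $2^{2d+2}$ with $\zeta G\cong C_2^2$, all of whose automorphisms are central. So the answer to the question is yes.

**Proof.** Take $\lambda$ with $[\mathbb F_2(\lambda):\mathbb F_2]=d$ and $q=X(\lambda)$ on $V=K^2$, of $\mathbb F_2$-dimension $2d$. By Section 1, $\operatorname{rad}B=0$ and $\Gamma(q)=1$. By Lemma 4, $G_q$ has order $2^{2d}\cdot4$, center $C_2^2$, and only central automorphisms. There are infinitely many such $d$, and different $d$ give different orders. $\square$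

## 3. From irreducible Pfaffians to a classification

What changes if we want all groups? In the special case the group was some $G_q$ by construction; the form $b_1$ was nondegenerate, so that $b_1^{-1}b_2$ made sense; this operator was multiplication by one field element; and its eigenspaces were as small as possible. In general $G$ need not be a $G_q$, $b_1$ may be degenerate, even $sb_1+tb_2$ may be degenerate (it must be when $\dim V$ is odd), the Pfaffian may be reducible with repeated factors, and $b_1^{-1}b_2$ may have a nilpotent part. The result is the following.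

**Theorem B.** Finite nonabelian groups $G$ with $|\zeta G|=4$ and all automorphisms central are 2-groups with $G'=\zeta G\cong C_2^2$ and $G/\zeta G\cong C_2^n$. Their isomorphism classes correspond bijectively to the $\mathrm{GL}_2(\mathbb F_2)$-orbits of forms with trivial stabilizer of the following kinds:

* ($n$ even) squarefree forms $P$ of degree $n/2$;
* ($n$ odd) forms $\Omega=\pi^r$ of degree $n$, with $\pi$ irreducible (of odd degree) and $r$ odd.

For all these groups $\mathrm{Aut}(G)\cong C_2^{2n}$.

**Corollary C.** A nonabelian group of order $2^m$ with these properties exists if and only if $m=7$ or $m\ge9$. There is exactly one of order $2^7$ and exactly one of order $2^{10}$. (The abelian groups $C_4$, $C_2^2$ satisfy the condition trivially.)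

The plan: Section 4 shows that $G=G_q$ with $G'=Z$. Sections 5 to 7 determine all $q$ with $\Gamma_1(q)=1$, according to the dimension of the radical of $sb_1+tb_2$. Section 8 brings $h$ back in.

## 4. Derived subgroups of order two and cyclic centers

**Proposition 5.** Let $G$ be finite nonabelian with $|\zeta G|=4$ and all automorphisms central. Then $G$ is a 2-group, $G'=\zeta G\cong C_2^2$, and $G\cong G_q$ for a quadratic map $q:V\to Z$ with $\operatorname{rad}B=0$ and $\Gamma(q)=1$. Conversely, if $V\neq0$, $\operatorname{rad}B=0$ and $\Gamma(q)=1$, then $G_q$ is nonabelian with $|\zeta G_q|=4$, all its automorphisms are central, and $\mathrm{Aut}(G_q)\cong C_2^{2n}$, $n=\dim V$.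

**Proof.** Write $Z=\zeta G$ in this proof, and $[x,y]=x^{-1}y^{-1}xy$.

**Step 1: $G$ is a 2-group of class 2.** This step fixes the setting. Inner automorphisms are central, so all commutators lie in $Z$ and $G$ has class $2$. So $G$ is nilpotent, the direct product of its Sylow subgroups, and each nontrivial Sylow subgroup has a nontrivial center. As $|Z|=4$, $G$ is a 2-group. In class 2 we have
$$[x^i,y]=[x,y]^i,\qquad (xy)^m=x^my^m[y,x]^{m(m-1)/2},\tag{3}$$
and $1\ne G'\le Z$, so $|G'|\in\{2,4\}$. The next three steps exclude all but $G'=Z\cong C_2^2$ by exhibiting a noncentral automorphism.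

**Step 2: $|G'|=2$, $Z\cong C_4$ is impossible.** We look for an element $w$ by which one coset representative can be changed without anybody noticing. Let $G'=\langle c\rangle$; then $\{1,c\}$ is the set of squares of elements of $Z$. By (3), $[x^2,y]=[x,y]^2=1$, so all squares lie in $Z$ and $G/Z$ is elementary abelian. Its rank is at least $2$, because $G/Z$ is not cyclic for nonabelian $G$. The map $x\mapsto x^2G'$ is a homomorphism $G\to Z/G'$ that kills $Z$. Since $|Z/G'|=2$ and $G/Z$ has rank $\ge2$, there is $w\notin Z$ with $w^2\in\{1,c\}$. If $w^2=1$, multiply $w$ by a generator of $Z$, whose square is $c$. So we may assume $w^2=c$. The subgroup $H=C_G(w)$ has index $2$, as $w$ has exactly the conjugates $w,wc$. Let $y\notin H$; then $[w,y]=c$ and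
$$(yw)^2=y^2w^2[w,y]=y^2c\,c=y^2.$$
Since $w$ centralizes $H$, $yw$ and $y$ induce the same conjugation on $H$; also $yw\notin H$ and $y^2\in Z\le H$. Multiplication in $G=H\cup Hy$ is determined by multiplication in $H$, the conjugation by $y$ on $H$, and $y^2$. So $hy^i\mapsto h(yw)^i$ ($h\in H$, $i=0,1$) is an automorphism. It is not central, because $y^{-1}\cdot yw=w\notin Z$. Contradiction.

**Step 3: $G'=Z\cong C_4$ is impossible.** We split off a two-generator piece and change it. Since $G'$ is generated by commutators and is cyclic of order $4$, some $[x,y]$ has order $4$. Let $A=\langle x,y\rangle Z$ and $C=C_G(A)$. Fourth powers lie in $Z$, since $[u^4,v]=[u,v]^4=1$.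

First, $G=AC$: for $g\in G$ we have $[gx^iy^j,x]=[g,x][y,x]^j$ and $[gx^iy^j,y]=[g,y][x,y]^i$, and $[x,y]$ generates $Z$, so for suitable $i,j$ both are $1$ and $gx^iy^j\in C$. Next, $x^iy^jz$ ($z\in Z$) lies in $C$ if and only if $[y,x]^j=1=[x,y]^i$, i.e. $4\mid i$ and $4\mid j$, and then it lies in $Z$. So $A\cap C=Z$, the cosets $x^iy^jZ$ with $0\le i,j<4$ are distinct, and $|A|=16\cdot4=64$.

Now we normalize $y$. By (3), $(ab)^4=a^4b^4[b,a]^6$ and $[b,a]^6\in Z^2$ (the subgroup of squares), so $a\mapsto a^4Z^2$ is a homomorphism $A\to Z/Z^2$ to a group of order $2$. One of $x,y,xy$ lies in its kernel. Replace $(x,y)$ by $(y^{-1},x)$ in the first case, leave it in the second, replace it by $(x,xy)$ in the third. The commutators are $[y^{-1},x]=[x,y]$ and $[x,xy]=[x,y]$, and $A$ is unchanged. So we may assume $y^4\in Z^2$, whence $y^8=1$. Then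
$$[xy^2,y]=[x,y],\qquad (xy^2)^4=x^4y^8[y^2,x]^6=x^4[y,x]^{12}=x^4 .$$
The group presented by $x,y$ and $Z$ with $Z$ central with its multiplication and $[x,y],x^4,y^4$ equal to the given elements of $Z$ has all elements of the form $x^iy^jz$, $0\le i,j<4$, so order at most $64$. Hence it is $A$. So $x\mapsto xy^2$, $y\mapsto y$, $z\mapsto z$ defines an endomorphism of $A$; it is onto, so it is an automorphism, trivial on $Z=A\cap C$. Since $A$ and $C$ commute, $ac\mapsto\sigma(a)c$, where $\sigma$ is this automorphism, is a well-defined automorphism of $G=AC$. It is not central: $x^{-1}\sigma(x)=y^2$ and $[x,y^2]=[x,y]^2\ne1$. Contradiction.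

**Step 4: $|G'|=2$, $Z\cong C_2^2$ is impossible.** Here one quadratic form is left with a linear form, and a transvection does the damage. As $[x^2,y]=[x,y]^2=1$, $G/Z$ is elementary abelian, so $G=G_q$ by Lemma 4(b). In a basis of $Z$ that begins with the generator of $G'$ we have $B=(b,0)$ and $q=(q_1,f)$ with $f$ linear, and $b$ is nondegenerate and nonzero. If $f=0$, pick $v$ with $q_1(v)=1$ (possible, as $q_1=0$ would give $b=0$) and $g:u\mapsto u+b(u,v)v$. Then $q_1(gu)=q_1(u)+b(u,v)q_1(v)+b(u,v)^2=q_1(u)$, so $g\in\Gamma_1(q)$; $g^2=1$ as $b(v,v)=0$, and $g\ne1$ as $b(\cdot,v)\neq0$. If $f\ne0$, write $f=b(\cdot,w)$ with $w\neq 0$ and $g:u\mapsto u+f(u)w$. Then $f(w)=b(w,w)=0$, so $f\circ g=f$, and $q_1(gu)=q_1(u)+f(u)q_1(w)+f(u)b(u,w)=q_1(u)+(q_1(w)+1)f(u)$. So $(g,h)\in\Gamma(q)$ with $h=\begin{pmatrix}1&q_1(w)+1\\0&1\end{pmatrix}$, and $g\ne1$. Both cases contradict Lemma 4(d). The example of order $16$ in Section 2 is of the second kind.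

**Step 5: conclusion.** It remains to collect. Now $G'=Z\cong C_2^2$, and $[x^2,y]=[x,y]^2=1$ shows that $G/Z$ is elementary abelian. So $G=G_q$ with $\operatorname{rad}B=0$, and $g=1$ for all $(g,h)\in\Gamma(q)$. Then $h\circ q=q$, so $hB=B$, and $h=1$ because the values of $B$ generate $G'=Z$. Thus $\Gamma(q)=1$.

Conversely let $V\ne0$, $\operatorname{rad}B=0$, $\Gamma(q)=1$. Then $B\neq0$, so $G_q$ is nonabelian, its center is $Z$, and its automorphisms are central by Lemma 4(d). They are trivial on $V$ and on $Z$, so they are exactly the maps $x\mapsto x\,\delta(\bar x)$ with $\delta\in\mathrm{Hom}(V,Z)$, where $\bar x$ is the image in $V$. These compose by addition of the $\delta$, so $\mathrm{Aut}(G_q)\cong\mathrm{Hom}(V,Z)\cong C_2^{2n}$. $\square$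

From now on $q:V\to Z$ is quadratic with $\operatorname{rad}B=0$ and $n=\dim V\ge1$. An *isometry* is a linear isomorphism that preserves both $b_1$ and $b_2$; "$q\cong q'$ by an isometry" means $q'\circ g=q$ for some linear isomorphism $g$ (which then is an isometry). Note that $\Gamma_1(q)$ consists of isometries. We ask when $\Gamma_1(q)=1$.

## 5. A counting lemma, and pencils with radical of dimension at least two

The first idea for showing $\Gamma_1(q)\ne1$ is to count.

**Lemma 6.** Let $A\subseteq V$ be a subspace and $I$ a group of isometries of $V$ that fix $A$ pointwise. If $|I|>|V/A|^2$, then $\Gamma_1(q)\neq1$.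

**Proof.** Let $I$ act by $q'\mapsto q'\circ g$ on the set of quadratic maps $q'$ with polar form $B$ that agree with $q$ on $A$. Two of these differ by an additive map that vanishes on $A$, so the set has $|\mathrm{Hom}(V/A,\mathbb F_2)|^2=|V/A|^2$ elements. The orbit of $q$ is smaller than $|I|$, so its stabilizer, a subgroup of $\Gamma_1(q)$, is nontrivial. $\square$

It cannot do everything. For $X(\lambda)$ with $|K|=Q$, the isometry group is $\mathrm{SL}_2(K)$ (isometries are $K$-linear by the proof of Lemma 1, and preserve $\beta$), of order $Q(Q^2-1)<Q^4=|V|^2$: no conclusion, as it must be by Lemma 1. The two places where counting is silent are the planes over $K[\varepsilon]/(\varepsilon^e)$ in Section 6, where the isometry group has order less than $Q^{3e}$ and $|V|^2=Q^{4e}$, and the odd-dimensional blocks of Section 7, where both sides are equal to $2^{2k}$. There we need an actual computation.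

To organize the pairs $(b_1,b_2)$ we recall a textbook theorem.

**Kronecker's theorem** (over an arbitrary field; Gantmacher, *Theory of Matrices* II, Ch. XII). A pair of linear maps $\beta_1,\beta_2:V\to V^*$ decomposes into a direct sum of blocks, each of which is of one of three types: a block with bases $a_0,\dots,a_k$ of the source and $w_0,\dots,w_{k-1}$ of the target ($k\ge0$) with $\beta_1a_j=w_j$ for $j<k$, $\beta_1a_k=0$, $\beta_2a_j=w_{j-1}$ for $j>0$, $\beta_2a_0=0$; the transpose of such a block; or a square block with $\det(s\beta_1+t\beta_2)\neq0$.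

Apply it to $\beta_i(u)=b_i(u,\cdot)$, $V\to V^*$ the dual space. Let $\varrho$ be the dimension of the radical of $sb_1+tb_2$ over $\mathbb F_2(s,t)$. A block of the first type contributes $1$ to this dimension and the others contribute $0$. So there are $\varrho$ families $a_0,\dots,a_k\in V$, $w_0,\dots,w_{k-1}\in V^*$ ($k$ depending on the family), with all $a$'s together independent and all $w$'s together independent, and
$$b_1(\cdot,a_j)=w_j\ (j<k),\quad b_1(\cdot,a_k)=0,\quad b_2(\cdot,a_j)=w_{j-1}\ (j>0),\quad b_2(\cdot,a_0)=0.\tag{4}$$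
Here $k\ge1$, as $\operatorname{rad}B=0$. Since the rank of an alternating form is even, $\varrho\equiv n\pmod2$. Put $a(\xi)=\sum_{j=0}^ks^jt^{k-j}a_j$ and $p_u=\sum_{j<k}w_j(u)s^jt^{k-1-j}\in S_{k-1}$. Then (4) gives
$$b_1(u,a(\xi))=t\,p_u,\qquad b_2(u,a(\xi))=s\,p_u,\tag{5}$$
so $(\xi\cdot B)(u,a(\xi))=stp_u+tsp_u=0$: the vector $a(\xi)$ lies in the radical of $\xi\cdot B$.

*Example.* The smallest family lives on $V=\mathbb F_2^3$ with basis $a_0,a_1,f_0$, $b_1(a_0,f_0)=1$, $b_2(a_1,f_0)=1$, other values on pairs of basis vectors $0$. Here $k=1$, $a(\xi)=ta_0+sa_1$, and $(\xi\cdot B)(a(\xi),f_0)=t\cdot s+s\cdot t=0$.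

**Lemma 7.** The span of all $a$'s is totally isotropic for $b_1$ and $b_2$, and the $w$'s vanish on it.

**Proof.** We use two independent sets of variables. For two families (possibly equal) let $c_i=b_i(a(s,t),a'(s',t'))$. As $a(s,t)$ lies in the radical of $sb_1+tb_2$ and $a'(s',t')$ in that of $s'b_1+t'b_2$, we have $sc_1+tc_2=0=s'c_1+t'c_2$. The determinant $st'+s't$ is not zero, so $c_1=c_2=0$, and all $b_i(a_j,a'_l)$ vanish. By (4) the $w$'s vanish on the span. $\square$

**Proposition 8.** If $\varrho\ge2$, then $\Gamma_1(q)\ne1$.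

**Proof.** We build a large vector space of isometries $1+\varphi$ and find that too few conditions are needed for $q$ to be preserved. Take two families, $a$ (index $k$) and $a'$ (index $k'$), with $p_u\in S_{k-1}$ and $p_u'\in S_{k'-1}$. For $\chi=(\chi_{11},\chi_{12},\chi_{22})\in S_{2k-1}^*\times S_{k+k'-1}^*\times S_{2k'-1}^*$ put, applying functionals coefficientwise,
$$\varphi_\chi(u)=\chi_{11}(p_ua)+\chi_{12}(p_ua'+p_u'a)+\chi_{22}(p'_ua')\in V .$$

**Step 1: $1+\varphi_\chi$ is an isometry.** By (5),
$$b_1(\varphi_\chi u,w)=\chi_{11}(tp_up_w)+\chi_{12}\big(t(p_up'_w+p'_up_w)\big)+\chi_{22}(tp'_up'_w),$$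
which is symmetric in $u,w$; likewise for $b_2$ with $s$ in place of $t$. So $b_i(\varphi_\chi u,w)+b_i(u,\varphi_\chi w)=0$. By Lemma 7 the image of $\varphi_\chi$ is totally isotropic, and $\varphi_\chi$ kills it because $p,p'$ vanish there; so $\varphi_\chi^2=0$, $1+\varphi_\chi$ is invertible, and it preserves $b_1$ and $b_2$.

**Step 2: $\chi\mapsto\varphi_\chi$ is injective.** This ensures that a nonzero $\chi$ gives a nontrivial isometry. The $w$'s are independent, so $(p_u,p_u')$ takes all values in $S_{k-1}\times S_{k'-1}$. Let $\varphi_\chi=0$. Taking $p_u=s^it^{k-1-i}$, $p_u'=0$, the coefficients of $\varphi_\chi(u)$ at $a_j$ and $a'_j$ are $\chi_{11}(s^{i+j}t^{2k-1-i-j})$ ($0\le j\le k$) and $\chi_{12}(s^{i+j}t^{k+k'-1-i-j})$ ($0\le j\le k'$). The $a$'s are independent, and as $i$ runs from $0$ to $k-1$ these exhaust all monomials. So $\chi_{11}=0$ and $\chi_{12}=0$. With $p_u=0$, $p'_u=s^it^{k'-1-i}$ we get $\chi_{22}=0$.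

**Step 3: counting the conditions.** We show that preserving $q$ is a small linear system in $\chi$. The function $D_i(u)=q_i(u+\varphi_\chi u)-q_i(u)=q_i(\varphi_\chi u)+b_i(u,\varphi_\chi u)$ is additive in $u$, as a difference of two quadratic forms with the same polar form. It depends only on $(p_u,p'_u)$: this is clear for $\varphi_\chi u$, and $b_1(u,\varphi_\chi u)=\chi_{11}(tp_u^2)+\chi_{22}(tp_u'^2)$ since the middle term is $\chi_{12}(2tp_up_u')=0$; similarly for $b_2$. So $D_i$ is a linear functional on $\mathbb F_2^{k+k'}$. It is linear in $\chi$, because $q_i$ is additive on the isotropic span of the $a$'s. So $\chi\mapsto(D_1,D_2)$ is a linear map from a space of dimension $2k+(k+k')+2k'=3(k+k')$ to one of dimension $2(k+k')$. It has a nonzero $\chi$ in its kernel, and $1\ne1+\varphi_\chi\in\Gamma_1(q)$. $\square$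

## 6. Regular pencils

In this section $\varrho=0$ (the pencil is *regular*), so $n$ is even and $P_q$ is defined. We reduce to pieces on which a single operator has a primary minimal polynomial, and then ask how a piece can have $\Gamma_1=1$.

### 6.1. Splitting off the part where $b_1$ degenerates

**Lemma 9.** If $\varrho=0$, there is a unique decomposition $V=X\perp Y$, orthogonal for $b_1$ and $b_2$, with $b_1$ nondegenerate on $X$, $b_2$ nondegenerate on $Y$, and the operator $M$ on $Y$ with $b_2(Mu,w)=b_1(u,w)$ nilpotent.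

**Proof.** **Step 1: uniqueness, over any extension field of $\mathbb F_2$.** We need this generality for the descent in Step 3. Let $V=X\perp Y=X_1\perp Y_1$ be two such decompositions. For $y\in Y$ we have $b_1(y,\cdot)=b_2(My,\cdot)$ on $V$ (on $X$ both vanish). Let $\mathrm{pr}$ be the projection to $X_1$ along $Y_1$, and $T_1$ the operator on $X_1$ with $b_1(T_1u,v)=b_2(u,v)$. For $v\in X_1$,
$$b_1(\mathrm{pr}\,y,v)=b_1(y,v)=b_2(My,v)=b_2(\mathrm{pr}\,My,v)=b_1(T_1\,\mathrm{pr}\,My,v),$$
so $\mathrm{pr}(y)=T_1\,\mathrm{pr}(My)=\dots=T_1^r\,\mathrm{pr}(M^ry)=0$ for large $r$. So $Y\subseteq Y_1$, by symmetry $Y=Y_1$, and $X=\{u:b_2(u,Y)=0\}=X_1$.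

**Step 2: existence over a larger field.** There we can find a nondegenerate member of the pencil. The form $P_q$ is nonzero, so $P_q(1,t)$ is a nonzero polynomial with finitely many roots. Hence for some finite field $L\supseteq\mathbb F_2$ and $\mu\in L^\times$ the form $c=b_1+\mu b_2$ is nondegenerate on $V_L=V\otimes L$. Let $c(Su,w)=b_2(u,w)$. Then $c(Su,w)=b_2(u,w)=b_2(w,u)=c(Sw,u)=c(u,Sw)$, so $S$ is selfadjoint for $c$, and $b_1(u,w)=c((1-\mu S)u,w)$. Let $V_L=X_L\oplus Y_L$ be the Fitting decomposition of $1-\mu S$: it is invertible on $X_L=\operatorname{im}(1-\mu S)^r$ and nilpotent on $Y_L=\ker(1-\mu S)^r$, $r$ large. For $y\in Y_L$ we have $c((1-\mu S)^ru,y)=c(u,(1-\mu S)^ry)=0$, so the summands are orthogonal for $c$. They are $S$-stable, hence orthogonal for $b_1$ and $b_2$. On $X_L$ the form $c$ is nondegenerate and $1-\mu S$ invertible, so $b_1$ is nondegenerate. On $Y_L$, $\mu S=1-(1-\mu S)$ is invertible, so $b_2$ is nondegenerate, and $M=S^{-1}(1-\mu S)$ is nilpotent.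

**Step 3: descent to $\mathbb F_2$.** We use uniqueness. The group $\mathrm{Gal}(L/\mathbb F_2)$ acts on $V_L$ coordinatewise and preserves $b_1,b_2$, so it carries $(X_L,Y_L)$ to another such decomposition, which by Step 1 is the same. The reduced row echelon basis of a Galois-stable subspace is unique, hence Galois-fixed, hence has coordinates in $\mathbb F_2$. So $X_L,Y_L$ come from subspaces $X,Y$ of $V$, and the required properties hold already over $\mathbb F_2$. $\square$

On $X$ let $T$ be the operator with $b_1(Tu,w)=b_2(u,w)$. It is selfadjoint for $b_1$, by the same computation as for $S$. So the primary components of $T$ are orthogonal for $b_1$, and, being $T$-stable, also for $b_2$. On $Y$ we interchange the indices $1,2$ and take $T=M$; there is one primary component, with polynomial $T$. Isometries preserve $X$ and $Y$ by uniqueness, and commute with $T$, so they preserve the primary components. As $q$ is additive over orthogonal sums, $\Gamma_1(q)$ is the product of the groups $\Gamma_1$ of the primary components.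

### 6.2. One primary component as a module over $K[\varepsilon]$

Let $W$ be one primary component: $b_1$ is nondegenerate on $W$, $T$ is selfadjoint, and its minimal polynomial is a power of an irreducible $p$.

First, $b_1(f(T)u,u)=0$ for every polynomial $f$: we have $b_1(T^{2i}u,u)=b_1(T^iu,T^iu)=0$ and $b_1(T^{2i+1}u,u)=b_2(T^iu,T^iu)=0$.

By Jordan–Chevalley, $T=\lambda_0+\varepsilon$ with $\lambda_0,\varepsilon\in\mathbb F_2[T]$, $p(\lambda_0)=0$, $\varepsilon$ nilpotent. So $K=\mathbb F_2[\lambda_0]$ is a field and $\mathbb F_2[T]=K[\varepsilon]$. Let $Q=|K|$, $\mathrm{Tr}=\mathrm{Tr}_{K/\mathbb F_2}$. For $u,w\in W$ the functional $c\mapsto b_1(cu,w)$ on $K$ is $c\mapsto\mathrm{Tr}(c\,b(u,w))$ for a unique $b(u,w)\in K$. Since all elements of $\mathbb F_2[T]$ are selfadjoint for $b_1$, $b$ is $K$-bilinear, and $b_1=\mathrm{Tr}\,b$. It is nondegenerate. For $f\in K[\varepsilon]$ and all $c\in K$ we have $\mathrm{Tr}(c\,b(fu,u))=b_1(cfu,u)=0$, so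
$$b(fu,u)=0\quad(f\in K[\varepsilon]),$$
and in particular $b$ is alternating. In the same way $\varepsilon$ is selfadjoint for $b$. Also $b_2(u,w)=b_1(Tu,w)=\mathrm{Tr}\,b(Tu,w)$. The isometries of $W$ are exactly the $K[\varepsilon]$-linear isometries of $b$: an isometry $g$ commutes with $T$, and $\mathrm{Tr}(c\,b(gu,gw))=b_1(g(cu),gw)=b_1(cu,w)=\mathrm{Tr}(c\,b(u,w))$; the converse is clear from $b_1=\mathrm{Tr}\,b$, $b_2=\mathrm{Tr}\,b(T\cdot,\cdot)$.

**Lemma 10.** $W=U_1\perp\dots\perp U_m$ with $U_j$ free of rank $2$ over $K[\varepsilon]/(\varepsilon^{e_j})$. On one summand $U$, with $R=K[\varepsilon]/(\varepsilon^e)$ and $\tau:R\to K$ the coefficient of $\varepsilon^{e-1}$, there are coordinates $(x,y)\in R^2$ with $b=\tau\circ\beta$, $\beta=xy'+x'y$. The isometries of $U$ are the elements of $\mathrm{SL}_2(R)$.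

**Proof.** We split off one plane. Let $\varepsilon^e=0\ne\varepsilon^{e-1}$ on $W$ and choose $u,w$ with $b(\varepsilon^{e-1}u,w)\ne0$. Then $b(\varepsilon^iu,\varepsilon^ju)=b(\varepsilon^{i+j}u,u)=0$, likewise for $w$, and the matrix $\big(b(\varepsilon^iu,\varepsilon^jw)\big)_{0\le i,j<e}$ depends only on $i+j$, vanishes for $i+j\ge e$, and has the nonzero entry $b(\varepsilon^{e-1}u,w)$ on the antidiagonal $i+j=e-1$. So it is invertible. Hence the $2e$ vectors $\varepsilon^iu,\varepsilon^jw$ are independent over $K$, and $U=K[\varepsilon]u+K[\varepsilon]w$ is nondegenerate and free of rank $2$ over $R$. Its orthogonal space is $K[\varepsilon]$-stable and nondegenerate, and we continue there by induction. Orthogonality for $b$ of $K[\varepsilon]$-stable subspaces implies orthogonality for $b_1,b_2$.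

On $U$, the pairing $(r,r')\mapsto\tau(rr')$ on $R$ is nondegenerate, so the functional $r\mapsto b(rv,v')$ is $r\mapsto\tau(r\beta(v,v'))$ for a unique $\beta(v,v')\in R$. As before, $\beta$ is $R$-bilinear, and $\tau(r\beta(v,v))=b(rv,v)=0$ for all $r$ gives $\beta(v,v)=0$. The constant term of $\beta(u,w)$ is $\tau(\varepsilon^{e-1}\beta(u,w))=b(\varepsilon^{e-1}u,w)\neq0$, so $\beta(u,w)$ is a unit. Rescale $w$ so that $\beta(u,w)=1$; in the coordinates of $xu+yw$, $\beta=xy'+x'y$. An $R$-linear $g$ preserves $b$ if and only if it preserves $\beta$ (as $\tau(r\beta(gv,gv'))=b(g(rv),gv')$), and $\beta(gv,gv')=\det(g)\beta(v,v')$. $\square$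

### 6.3. Two summands with the same irreducible polynomial

**Lemma 11.** If $m\ge2$, then $\Gamma_1(q|_W)\neq1$.

**Proof.** It suffices to consider $U=U_1\perp U_2$, an orthogonal summand. We distinguish the nilpotency degrees $e_1,e_2$.

**Case (i): $e_1,e_2\ge2$.** We repeat the idea of Proposition 8 with the socle as the isotropic space. We have $\ker\varepsilon=(\varepsilon U)^\perp$, since $b(\varepsilon u,v)=b(u,\varepsilon v)$, and $\mathrm{soc}:=\ker\varepsilon\subseteq\varepsilon U$ because $e_1,e_2\ge2$. For a symmetric $K$-bilinear form $\sigma$ on $U/\varepsilon U\cong K^4$, the functional $\sigma(u,\cdot)$ vanishes on $\varepsilon U$, so it is $b(\nu u,\cdot)$ with a unique $\nu u\in\mathrm{soc}$. The map $\nu$ is $K$-linear, kills $\varepsilon U\supseteq\mathrm{soc}$, and $b(\nu u,\nu w)=\sigma(u,\nu w)=0$, $\nu\varepsilon=\varepsilon\nu=0$, $\nu^2=0$. As $b(\nu u,w)+b(u,\nu w)=\sigma(u,w)+\sigma(w,u)=0$, $1+\nu$ is an isometry.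

The function $q_i(u+\nu u)-q_i(u)=q_i(\nu u)+b_i(u,\nu u)$ is additive in $u$. It depends only on $u$ mod $\varepsilon U$, because $\nu u$ does and $b(\varepsilon v,\nu u)=b(v,\varepsilon\nu u)=0$, $b(T\varepsilon v,\nu u)=b(Tv,\varepsilon\nu u)=0$. It is additive in $\nu$, because $q_i$ is additive on $\mathrm{soc}$: $b$ vanishes on $\mathrm{soc}\subseteq\varepsilon U=\mathrm{soc}^\perp$, and $\mathrm{soc}$ is $T$-stable. So we have a homomorphism from the group of all $\sigma$, of order $Q^{10}$, to $\mathrm{Hom}(U/\varepsilon U,\mathbb F_2)^2$, of order $Q^8$. A nonzero $\sigma$ in the kernel has $\nu\ne0$ and $1\ne1+\nu\in\Gamma_1$.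

**Case (ii): $e_1=e_2=1$.** Counting suffices. The isometry group is $\mathrm{Sp}_4(K)$, of order $Q^4(Q^2-1)(Q^4-1)$, and $|U|^2=Q^8$. As $(Q^2-1)(Q^4-1)\ge3(Q^4-1)>Q^4$, Lemma 6 with $A=0$ applies.

**Case (iii): one is at least $2$, the other is $1$; say $e_1=e\ge2$, $e_2=1$.** We count again, but only isometries that fix $\varepsilon U=\varepsilon U_1$. Let $S=\varepsilon^{e-1}U_1=\ker(\varepsilon|_{U_1})\subseteq\varepsilon U_1$. As in case (i), $S$ is the orthogonal space of $\varepsilon U_1$ in $U_1$, it is isotropic, and every $K$-bilinear form $c$ on $U_1/\varepsilon U_1\cong K^2$ is $b(\psi u,w)$ for a unique $K$-linear $\psi:U_1/\varepsilon U_1\to S$. Let $I$ be the group of all isometries of $U$ that are trivial on $\varepsilon U$. It contains the following elements.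

First, $\mathrm{SL}_2(K)$ acting on $U_2$ and trivially on $U_1$. Second, the $Q^3$ maps $1+\nu$ with $\nu:U_1/\varepsilon U_1\to S$, $b(\nu u,w)$ symmetric, $\nu=0$ on $U_2$; they are isometries as in case (i). Third, for each of the $Q^4$ maps $\varphi\in\mathrm{Hom}_K(U_2,S)$ the map
$$g_\varphi:\quad u_2\mapsto u_2+\varphi(u_2),\qquad u_1\mapsto u_1+\varphi^*(u_1)+\psi(u_1)\qquad(u_i\in U_i),$$
where $\varphi^*:U_1\to U_2$ is defined by $b(\varphi^*u_1,u_2)=b(u_1,\varphi u_2)$ and $\psi:U_1/\varepsilon U_1\to S$ is chosen such that $b(\psi u,w)+b(\psi w,u)=b(\varphi^*u,\varphi^*w)$. Such $\psi$ exists: $\varphi^*$ kills $\varepsilon U_1$, since $b(\varepsilon u,\varphi u_2)=b(u,\varepsilon\varphi u_2)=0$. So the right side is an alternating form on $U_1/\varepsilon U_1$, hence of the form $c(u,w)+c(w,u)$ with $c$ bilinear.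

We check that $g_\varphi$ is an isometry. Using $U_1\perp U_2$, $S\subseteq U_1$ and $b(S,S)=0$:
$$b(g_\varphi u_1,g_\varphi u_2)=b(u_1,\varphi u_2)+b(\varphi^*u_1,u_2)=0,$$
$$b(g_\varphi u_1,g_\varphi w_1)=b(u_1,w_1)+b(\varphi^*u_1,\varphi^*w_1)+b(\psi u_1,w_1)+b(u_1,\psi w_1)=b(u_1,w_1),$$
$$b(g_\varphi u_2,g_\varphi w_2)=b(u_2,w_2).$$
It commutes with $\varepsilon$: $\varphi^*$ and $\psi$ kill $\varepsilon U_1$, and $\varepsilon$ kills $U_2$ and $S$. It is trivial on $\varepsilon U_1$.

To bound $|I|$ from below, restrict $I$ to $\ker\varepsilon=S\oplus U_2$. The products $g_\varphi\eta$, $\eta\in\mathrm{SL}_2(K)$, act there by $s\mapsto s$, $u_2\mapsto\eta u_2+\varphi(\eta u_2)$; these are $Q^4\cdot Q(Q^2-1)$ different maps. The $Q^3$ maps $1+\nu$ act trivially there. So $|I|\ge Q^3\cdot Q^4\cdot Q(Q^2-1)=Q^8(Q^2-1)>Q^8=|U/\varepsilon U|^2$, and Lemma 6 with $A=\varepsilon U$ applies. $\square$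

### 6.4. A single plane over $K[\varepsilon]/(\varepsilon^e)$

Here counting is silent, as announced in Section 5. We compute.

**Lemma 12.** Let $m=1$, $W=U=R^2$, $R=K[\varepsilon]/(\varepsilon^e)$. If $e\ge2$, then $\Gamma_1(q|_W)\neq1$. If $e=1$, then $\Gamma_1(q|_W)=1$ if and only if $q|_W\cong X(\lambda_0)$ by an isometry.

**Proof.** **Step 1: parameters for $q$.** We describe all $q$ with the given polar forms. Let $\theta=\mathrm{Tr}\circ\tau:R\to\mathbb F_2$; the pairing $\theta(rr')$ is nondegenerate. With $\lambda=\lambda_0+\varepsilon$ we have $b_1=\theta(\beta)$ and $b_2=\theta(\lambda\beta)$, so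
$$q_1=\theta(xy+p_1x+r_1y),\qquad q_2=\theta(\lambda xy+p_2x+r_2y),\qquad p_i,r_i\in R .$$

**Step 2: square roots through $\theta$.** Substituting into $q$ will produce terms $\theta(rz^2)$, which are additive in $z$; we need them as $\theta(\cdot\,z)$. Define the additive map $\kappa:R\to R$ by $\theta(rz^2)=\theta(\kappa(r)z)$ for all $z\in R$. Then $\kappa(f^2r)=f\kappa(r)$. (For $e=1$, $\kappa(r)=\sqrt r$. For $e=2$, $(z_0+z_1\varepsilon)^2=z_0^2$, so $\kappa(r_0+r_1\varepsilon)=\sqrt{r_1}\,\varepsilon$.) If $r\in\varepsilon^vR$ and $j=\lceil(e-v)/2\rceil$, then $rz^2=0$ for $z\in\varepsilon^jR$, so $\theta(\kappa(r)\varepsilon^jR)=0$, $\kappa(r)\varepsilon^j=0$, and $\kappa(r)\in\varepsilon^{e-j}R$. That is,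
$$\kappa(\varepsilon^vR)\subseteq\varepsilon^{\lfloor(e+v)/2\rfloor}R\qquad(0\le v\le e).\tag{6}$$
In particular $\kappa(\varepsilon R)\subseteq\varepsilon R$. Put $\eta=\varepsilon^{e-1}$. For $c\in K$, $\theta(\eta cz^2)=\mathrm{Tr}(c\bar z^2)=\mathrm{Tr}(\sqrt c\,\bar z)=\theta(\eta\sqrt c\,z)$, where $\bar z\in K$ is the residue of $z$. So $\kappa(\eta c)=\eta\sqrt c$.

**Step 3: how $\mathrm{SL}_2(R)$ moves the parameters.** Put $p_2'=p_2+\sqrt{\lambda_0}\,p_1$ and $r_2'=r_2+\sqrt{\lambda_0}\,r_1$. Let $g:(x,y)\mapsto(ax+by,cx+dy)$ with $ad+bc=1$. Since $(ax+by)(cx+dy)=acx^2+xy+bdy^2$ and $\kappa(\lambda r)=\sqrt{\lambda_0}\,\kappa(r)+\kappa(\varepsilon r)$, replacing $q$ by $q\circ g$ changes the parameters by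
$$\begin{aligned}p_1&\mapsto p_1a+r_1c+\kappa(ac),& r_1&\mapsto p_1b+r_1d+\kappa(bd),\\ p_2'&\mapsto p_2'a+r_2'c+\kappa(\varepsilon ac),& r_2'&\mapsto p_2'b+r_2'd+\kappa(\varepsilon bd).\end{aligned}\tag{7}$$
For the second line: $p_2\mapsto p_2a+r_2c+\sqrt{\lambda_0}\kappa(ac)+\kappa(\varepsilon ac)$, and adding $\sqrt{\lambda_0}$ times the new $p_1$ cancels the terms $\sqrt{\lambda_0}\kappa(ac)$. The point of the primed parameters is that they transform among themselves. By (7) and $\kappa(\varepsilon R)\subseteq\varepsilon R$, the condition $p_2',r_2'\in\varepsilon R$ is invariant.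

**Step 4: the case $p_2',r_2'\in\varepsilon R$.** We show $\Gamma_1\ne1$. If $e=1$, then $p_2'=r_2'=0$ is fixed by all of $\mathrm{SL}_2(K)$, which has order $Q(Q^2-1)>Q^2$ and acts on the $Q^2$ pairs $(p_1,r_1)$; stabilizers are nontrivial. If $e\ge2$, consider $g=1+\eta\begin{pmatrix}a&b\\c&a\end{pmatrix}$ with $a,b,c\in K$. As $\eta^2=0$, its determinant is $1$. Since $\varepsilon\eta=0$, (7) shows that it fixes $p_2'$ and $r_2'$. By (7) and $\kappa(\eta c)=\eta\sqrt c$ it fixes $(p_1,r_1)$ if and only if
$$\bar p_1a+\bar r_1c+\sqrt c=0,\qquad\bar p_1b+\bar r_1a+\sqrt b=0 .$$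
The left sides form an additive map $K^3\to K^2$ in $(a,b,c)$, whose kernel is nontrivial. This gives $1\ne g\in\Gamma_1$.

**Step 5: the case $(p_2',r_2')$ unimodular; normalization to $(1,0)$.** Now not both are in $\varepsilon R$. We show that $\mathrm{SL}_2(R)$ is transitive on such pairs by computing a stabilizer. The element $g$ fixes $(1,0)$ if and only if $a+1=\kappa(\varepsilon ac)$ and $b=\kappa(\varepsilon bd)$. If $b\ne0$ has valuation $v<e$, then by (6) $\kappa(\varepsilon bd)\in\varepsilon^{\lfloor(e+v+1)/2\rfloor}R$, and $\lfloor(e+v+1)/2\rfloor\ge v+1$ because $e\ge v+1$; a contradiction. So $b=0$, $d=a^{-1}$, and with $u=ac$ we get the elements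
$$g_u\ (u\in R):\qquad a=1+\kappa(\varepsilon u),\quad b=0,\quad c=ua^{-1},\quad d=a^{-1};$$
here $a$ is a unit, and every $u\in R$ occurs. So the stabilizer has order $Q^e$. There are $Q^{2e}-Q^{2e-2}$ unimodular pairs. Each is the first row of $Q^e$ matrices in $\mathrm{SL}_2(R)$, since the solutions $(c,d)$ of $ad+bc=1$ form a coset of the kernel of a surjection $R^2\to R$. So $|\mathrm{SL}_2(R)|=Q^{3e}(1-Q^{-2})$, and the orbit of $(1,0)$ has $Q^{2e}(1-Q^{-2})$ elements, i.e. it is the set of all unimodular pairs. We may therefore assume $(p_2',r_2')=(1,0)$; this replaces $\Gamma_1$ by a conjugate. Then $\Gamma_1$ consists of the $g_u$ that fix $(p_1,r_1)$. By (7) the conditions are $r_1(a^{-1}+1)=0$ and $p_1(a+1)+r_1ua^{-1}+\kappa(u)=0$. The first says $r_1a=r_1$, i.e. $r_1\kappa(\varepsilon u)=0$, and then $r_1a^{-1}=r_1$. So they are equivalent to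
$$r_1\kappa(\varepsilon u)=0,\qquad p_1\kappa(\varepsilon u)+\kappa(u)+r_1u=0.\tag{8}$$

**Step 6: $e=1$.** We decide when (8) has only the trivial solution. Now $\varepsilon=0$ and (8) says $\sqrt u+r_1u=0$. If $r_1\ne0$, $u=r_1^{-2}$ is a nonzero solution. If $r_1=0$, only $u=0$ remains. In that case $g_u$ keeps $r_1=0$ and sends $p_1\mapsto p_1+\sqrt u$, so we can reach $p_1=0$; then $p_2=p_2'=1$, $r_2=0$, i.e. $q_1=\mathrm{Tr}(xy)$, $q_2=\mathrm{Tr}(\lambda_0xy+x)$. So $\Gamma_1=1$ implies $q|_W\cong X(\lambda_0)$ (in Step 4, $\Gamma_1\ne1$), and the converse is Lemma 1.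

**Step 7: $e\ge2$.** We show that (8) always has a nonzero solution. If $r_1$ is a unit with residue $\rho$, take $u=\eta\rho^{-2}$: then $\varepsilon u=0$, $\kappa(u)=\eta\rho^{-1}$ and $r_1u=\eta\rho^{-1}$. Otherwise let $v\ge1$ be the valuation of $r_1$ ($v=e$ if $r_1=0$), and $w=\max(0,e-2v)\le e-2$. For $u\in\varepsilon^wR$, (6) gives $\kappa(\varepsilon u)\in\varepsilon^{\lfloor(e+w+1)/2\rfloor}R$. Since $w\ge e-2v$, $\lfloor(e+w+1)/2\rfloor\ge e-v$, so the first equation of (8) holds. The left side of the second lies in $\varepsilon^{w'}R$ with $w'=\min(\lfloor(e+w)/2\rfloor,v+w)$. Here $v+w\ge w+1$, and $\lfloor(e+w)/2\rfloor\ge w+1$ because $e\ge w+2$. So $w'\ge w+1$. The left side of the second equation is additive in $u$ and maps $\varepsilon^wR$ to the smaller group $\varepsilon^{w'}R$, so it has a nonzero kernel. $\square$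

### 6.5. The regular pencils with $\Gamma_1=1$

**Definition ($X(\infty)$ and $q_P$).** Let $X(\infty)$ be $\mathbb F_2^2$ with $q_1=x$, $q_2=xy$, that is, $X(0)$ with the indices exchanged. Then $\xi\cdot B=t(xy'+x'y)$, so its Pfaffian is $t$. For a squarefree form $P$ let $q_P$ be the orthogonal sum of the $X(\lambda)$, one $\lambda$ for each irreducible factor $\operatorname{Nm}(s+t\lambda)$ of $P$, and of $X(\infty)$ if $t\mid P$.

The choice of $\lambda$ in its conjugacy class does not matter: $(x,y)\mapsto(x^2,y^2)$ is an isometry $X(\lambda)\to X(\lambda^2)$ that carries one map to the other, since $\mathrm{Tr}(x^2y^2)=\mathrm{Tr}(xy)$ and $\mathrm{Tr}(\lambda^2x^2y^2+x^2)=\mathrm{Tr}(\lambda xy+x)$. Pfaffians multiply over orthogonal sums, so $P_{q_P}=P$ by Lemma 2. For example $q_{st}$ is $X(0)\perp X(\infty)$ on $\mathbb F_2^4$: $q_1=xy+x'$, $q_2=x+x'y'$.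

**Proposition 13.** For a regular pencil, $\Gamma_1(q)=1$ if and only if $q\cong q_P$ by an isometry for some squarefree form $P$ (and then necessarily $P=P_q$).

**Proof.** If $\Gamma_1(q)=1$, then $\Gamma_1$ of each primary component is trivial. By Lemmas 11 and 12 each primary component in $X$ is $X(\lambda_0)$ with $p(\lambda_0)=0$, and $Y$, if not $0$, is $X(0)$ with exchanged indices, i.e. $X(\infty)$. Different components have different irreducible polynomials $p$, so the $\lambda_0$ are pairwise not conjugate and $q\cong q_P$ with $P$ squarefree. Conversely, in $q_P$ the decomposition of Lemma 9 has $Y=X(\infty)$ or $Y=0$, and the $X(\lambda)$ are the primary components of $T$ on $X$, because $T=\lambda$ on $X(\lambda)$. So $\Gamma_1(q_P)$ is the product of the groups $\Gamma_1$ of the summands, which are trivial by Lemma 1. Finally $P=P_{q_P}=P_q$ by (2) with $h=1$. $\square$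

## 7. Odd dimension: a radical of dimension one

Let $\varrho=1$, so $n$ is odd.

### 7.1. Normal form of the pencil

**Lemma 14.** If $\varrho=1$, then $V=V_0\perp U$, the pencil on $U$ is regular (or $U=0$), and $V_0$ has a basis $a_0,\dots,a_k,f_0,\dots,f_{k-1}$ ($k\ge1$) with
$$b_1(a_i,f_j)=\delta_{i,j},\qquad b_2(a_i,f_j)=\delta_{i,j+1},\tag{9}$$
all other values on pairs of basis vectors being $0$.

**Proof.** **Step 1: first choice of the $f_j$.** We dualize the $w$'s. Take the Kronecker family $a_j,w_j$ and $A=\langle a_0,\dots,a_k\rangle$. By (4) and Lemma 7, $A^\perp=\bigcap_j\ker w_j\supseteq A$ (orthogonal for both forms), of codimension $k$. Choose $f_j\in V$ with $w_i(f_j)=\delta_{ij}$. Then (9) holds by (4), and it remains true if $f_j$ is changed by an element of $A^\perp$.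

**Step 2: the pencil on $\bar U=A^\perp/A$ is regular.** We need this to solve equations on $\bar U$. Over $\mathbb F_2(s,t)$, $\xi\cdot B$ is nondegenerate on $V/\langle a(\xi)\rangle$, of dimension $n-1$. There $A/\langle a(\xi)\rangle$ is isotropic of dimension $k$, so its orthogonal space has dimension $n-1-k$. It contains $A^\perp/\langle a(\xi)\rangle$, which has the same dimension. So $\xi\cdot B$ is nondegenerate on the quotient $A^\perp/A$.

**Step 3: adjusting the $f_j$ so that a complement $U$ splits off.** On $A^\perp$ the functionals $\ell_j=b_2(\cdot,f_j)+b_1(\cdot,f_{j+1})$, $0\le j\le k-2$, vanish on $A$ by (9). We want them to vanish. Changing $f_j$ by $v_j\in A^\perp$, we must solve $b_2(\cdot,\bar v_j)+b_1(\cdot,\bar v_{j+1})=\ell_j$ on $\bar U$. By Lemma 9, $\bar U=X\perp Y$. On $X$ start with $\bar v_0=0$ and solve successively for $\bar v_{j+1}$, as $b_1$ is nondegenerate there; on $Y$ start with $\bar v_{k-1}=0$ and solve downwards for $\bar v_j$, as $b_2$ is nondegenerate there.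

Now let $U\subseteq A^\perp$ be the common kernel of $b_1(\cdot,f_j)$ ($0\le j<k$) and $b_2(\cdot,f_{k-1})$. By (9) these $k+1$ functionals restrict on $A$ to the coordinate functionals, so $A^\perp=A\oplus U$. The space $U$ is orthogonal to $A$, to all $f_j$ for $b_1$, to $f_{k-1}$ for $b_2$, and, as $\ell_j=0$, also to $f_j$ for $b_2$ when $j\le k-2$. The $f_j$ are independent modulo $A^\perp$. So $V=V_0\perp U$ with $V_0=A\oplus\langle f_0,\dots,f_{k-1}\rangle$, and $U\cong\bar U$ is regular.

**Step 4: making the $f_j$ orthogonal to each other.** Replace $f_j$ by $f_j+\sum_{l=0}^km_{jl}a_l$; this does not disturb (9) or the orthogonality to $U$. By (9) the new values $b_i(f_j,f_l)$ vanish if and only if, for $0\le j<l<k$,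
$$m_{jl}+m_{lj}=E_{jl},\qquad m_{j,l+1}+m_{l,j+1}=F_{jl},$$
where $E_{jl}=b_1(f_j,f_l)$ and $F_{jl}=b_2(f_j,f_l)$ are the old values. Each equation links two different unknowns with the same sum $\sigma$ of indices. For fixed $\sigma$, name the unknown $m_{j,\sigma-j}$ by $j$. Then the links are $j\leftrightarrow\sigma-j$ (first kind) and $j\leftrightarrow\sigma-1-j$ (second kind). On all of $\mathbb Z$ these two reflections, exactly one of which has an integer fixed point, define a one-sided infinite path that starts at this fixed point. For example, if $\sigma=0$ it is $0,-1,1,-2,2,\dots$. So the graph of links is a part of a path, hence a forest, with one equation per edge. Such a system is solvable: choose one value in each connected piece and propagate. $\square$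

*Remark on $k$.* Up to the unit $1$, $a(\xi)$ is the only primitive polynomial vector (coordinates with greatest common divisor $1$) in the radical of $\xi\cdot B$: the coordinates $s^jt^{k-j}$ contain $s^k$ and $t^k$, so $a(\xi)$ is primitive, the radical has dimension $1$, and $\mathbb F_2[s,t]^\times=\{1\}$. So $a(\xi)$, $k$ and $A$ depend only on $B$.

Conversely the pencil (9) on $V_0$ has $\operatorname{rad}B=0$ and $\varrho=1$. Indeed a vector in $\operatorname{rad}B$ has no $f$-components because of $b_1(\cdot,a_j)$, $j<k$, and then no $a$-components because of $b_1(\cdot,f_j)$ and $b_2(\cdot,f_{k-1})$; and the $k\times(k+1)$ matrix with entries $s\delta_{i,j}+t\delta_{i,j+1}$ has rank $k$, so $\xi\cdot B$ has rank $2k$.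

### 7.2. No regular summand

**Lemma 15.** If $\varrho=1$ and $U\neq0$, then $\Gamma_1(q)\ne1$.

**Proof.** We find enough isometries that mix $V_0$ and $U$ to apply Lemma 6. Suppose $\Gamma_1(q)=1$. Then $\Gamma_1(q|_U)=1$, so by Proposition 13 $U$ has an orthogonal summand $U_1\cong X(\lambda)$ or $X(\infty)$. Exchanging $b_1,b_2$ and reversing the indices ($a_i\to a_{k-i}$, $f_j\to f_{k-1-j}$) preserves (9), and turns $X(\infty)$ into $X(0)$. So we may assume $U_1=K^2$, $b_1=\mathrm{Tr}\,\beta$, $b_2=\mathrm{Tr}(\lambda\beta)$; let $Q=|K|$. Work in $V_1=V_0\perp U_1$.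

For $v\in U_1$ put
$$g_v:\quad a_j\mapsto a_j,\qquad u\mapsto u+\sum_{j=0}^k\mathrm{Tr}(\lambda^j\beta(u,v))\,a_j\ (u\in U_1),\qquad f_j\mapsto f_j+\lambda^jv .$$
This is an isometry. The images of $u$ and $f_j$ have $b_1$-value $\mathrm{Tr}(\lambda^j\beta(u,v))+b_1(u,\lambda^jv)=0$ and $b_2$-value $\mathrm{Tr}(\lambda^{j+1}\beta(u,v))+b_2(u,\lambda^jv)=0$. The images of $f_j,f_l$ have values $\mathrm{Tr}(\lambda^{j+l}\beta(v,v))=0$ and $\mathrm{Tr}(\lambda^{j+l+1}\beta(v,v))=0$. All other pairs keep their values because $A$ is isotropic and orthogonal to $U_1$.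

For $\varphi=(\varphi_0,\dots,\varphi_{2k-1})\in\mathbb F_2^{2k}$ the map
$$u_\varphi:\quad f_i\mapsto f_i+\sum_{j=0}^k\varphi_{i+j}a_j,\qquad\text{identity on }A\oplus U_1\tag{10}$$
is an isometry: by the computation in Step 4 of Lemma 14 with $m_{ij}=\varphi_{i+j}$, the values $b_1(f_j,f_l)$ and $b_2(f_j,f_l)$ change by $m_{jl}+m_{lj}=0$ and $m_{j,l+1}+m_{l,j+1}=0$.

Let $\eta\in\mathrm{SL}_2(K)$ act on $U_1$ and trivially on $V_0$. The products $g_vu_\varphi\eta$ are trivial on $A$ and pairwise distinct: the action on $(A\oplus U_1)/A$ gives $\eta$, and $f_j\mapsto f_j+\lambda^jv+\sum_l\varphi_{j+l}a_l$ gives $v$ (from $j=0$) and all $\varphi_i$. So the group of isometries of $V_1$ trivial on $A$ has order at least $2^{2k}\cdot Q^2\cdot Q(Q^2-1)$. On the other hand $|V_1/A|^2=(2^kQ^2)^2=2^{2k}Q^4$. As $Q^3(Q^2-1)>Q^4$, Lemma 6 gives $\Gamma_1(q|_{V_1})\neq1$. This embeds in $\Gamma_1(q)$. Contradiction. $\square$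

### 7.3. The block $V_0$ and the form $\Omega_q$

Let now $V=V_0$, $n=2k+1$. By Lemma 6 nothing can be decided: we shall see that exactly $2^{2k}$ isometries exist, all trivial on $A$, and $|V/A|^2=2^{2k}$. So for each $q$ the question is whether a certain square matrix is invertible.

**Definition ($\Omega_q$).** The map $q$ is additive on $A$. Extend it linearly to polynomial vectors and put $\rho(\xi)=q(a(\xi))=\binom{\alpha}{\gamma}$ with $\alpha,\gamma\in S_k$, so $\alpha=\sum_jq_1(a_j)s^jt^{k-j}$ and $\gamma=\sum_jq_2(a_j)s^jt^{k-j}$. Let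
$$\Omega_q(\xi)=\xi\cdot\rho(\xi)^{[2]}=s\alpha^2+t\gamma^2\in S_{2k+1},$$
where $[2]$ means squaring the entries.

Every form of degree $2k+1$ is uniquely of the shape $s\alpha^2+t\gamma^2$: collect the monomials with odd and with even exponent of $s$, and use $c=c^2$ in $\mathbb F_2$. So for given $B$, $\Omega_q$ and $q|_A$ determine each other, and every $\Omega\in S_{2k+1}$ occurs, since the values of $q$ on a basis are arbitrary. For example, for $k=1$, $q(a_0)=\binom10$, $q(a_1)=\binom01$, we get $\alpha=t$, $\gamma=s$, $\Omega=st^2+s^2t=st(s+t)$.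

**Lemma 16.** If $q'\circ g=h\circ q$, where $q,q'$ have pencils with $\varrho=1$ and $U=0$, then $\Omega_{q'}(\xi)=\Omega_q(\xi h)$.

**Proof.** We transport the radical vector. By (1), $g\,a(\xi h)$ lies in the radical of $\xi\cdot B'$, and it is primitive because $g$ and the substitution $\xi\mapsto\xi h$ are invertible. By the remark after Lemma 14, $g\,a(\xi h)=a'(\xi)$. Hence $\rho'(\xi)=q'(g\,a(\xi h))=h\rho(\xi h)$. Since $h$ has entries in $\mathbb F_2$, $(h\rho)^{[2]}=h\rho^{[2]}$, and $\Omega_{q'}(\xi)=\xi\,(h\rho(\xi h))^{[2]}=(\xi h)\,\rho(\xi h)^{[2]}=\Omega_q(\xi h)$. $\square$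

**Lemma 17.** Let $V=V_0$. The isometries of $V$ are exactly the $u_\varphi$ of (10) (with $U_1=0$). For these, $q\circ u_\varphi-q=(D_1,D_2)$ is additive and vanishes on $A$, and with
$$L:S_{k-1}^2\to S_{2k-1},\qquad L(f,g)=\alpha f+\gamma g+tf^2+sg^2,$$
$$\Gamma_1(q)=1\iff L\text{ is injective}\iff\varphi\mapsto(D_1,D_2)\in\mathrm{Hom}(V/A,\mathbb F_2)^2\text{ is bijective}.\tag{11}$$

**Proof.** **Step 1: all isometries.** An isometry $g$ fixes $a(\xi)$, by the remark after Lemma 14, so it is trivial on $A$. Then $gf_j-f_j$ is orthogonal to $A$, and $A^\perp=A$ since $A^\perp$ has codimension $k$ in dimension $2k+1$. So $gf_j=f_j+\sum_lm_{jl}a_l$, and such a map is an isometry if and only if $m_{jl}=m_{lj}$ and $m_{j,l+1}=m_{l,j+1}$ for $0\le j,l<k$. If $j+1<k$ and $l<k$, these give $m_{j,l+1}=m_{l,j+1}=m_{j+1,l}$: neighbors on an antidiagonal are equal. So $m_{jl}=\varphi_{j+l}$, and $g=u_\varphi$. Conversely each $u_\varphi$ is an isometry.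

**Step 2: the effect on $q$.** The difference $q\circ u_\varphi-q$ is additive, as the polar forms agree, and vanishes on $A$. Write $\alpha_j=q_1(a_j)$, $\gamma_j=q_2(a_j)$. By (9),
$$D_1(f_i)=\sum_j\varphi_{i+j}\alpha_j+\varphi_{2i},\qquad D_2(f_i)=\sum_j\varphi_{i+j}\gamma_j+\varphi_{2i+1}.$$

**Step 3: a transpose.** This step turns $\varphi$ into a functional. Let $\Lambda\in S_{2k-1}^*$ be given by $s^mt^{2k-1-m}\mapsto\varphi_m$. For $f=\sum c_is^it^{k-1-i}$ and $g=\sum c_i's^it^{k-1-i}$ we have $\Lambda(\alpha f)=\sum_{i,j}c_i\alpha_j\varphi_{i+j}$, $\Lambda(tf^2)=\sum_ic_i\varphi_{2i}$, $\Lambda(\gamma g)=\sum_{i,j}c_i'\gamma_j\varphi_{i+j}$, $\Lambda(sg^2)=\sum_ic_i'\varphi_{2i+1}$. Hence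
$$\sum_ic_iD_1(f_i)+\sum_ic_i'D_2(f_i)=\Lambda(L(f,g)).$$
Squaring is additive, so $L$ is $\mathbb F_2$-linear, between spaces of dimension $2k$, and $\varphi\mapsto(D_1,D_2)$ is its transpose. Since $\Gamma_1(q)$ is the kernel of the latter, (11) follows. $\square$

**Lemma 18.** $L$ is injective if and only if $\Omega=\Omega_q$ is $0$ or $\Omega=\pi^r$ with $\pi$ irreducible and $r$ odd (then $\deg\pi$ is odd).

**Proof.** **Step 1: kernel vectors are divisors.** We show that $L$ is injective if and only if every squarefree $\pi\mid\Omega$ of odd degree $\le2k-1$ satisfies $\Omega=w^2\pi$ for some form $w$ (possibly $0$).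

Let $L(f,g)=0$ with $(f,g)\ne0$. Write $f=\delta f_1$, $g=\delta g_1$ with $f_1,g_1$ coprime of degree $m\le k-1$ (one of them may be $0$, and then the other is $1$), and $\pi=tf_1^2+sg_1^2$. This is nonzero, and $L(f,g)=0$ gives $\alpha f_1+\gamma g_1=\delta\pi\ne0$. In characteristic $2$, $\partial_s\pi=g_1^2$ and $\partial_t\pi=f_1^2$ are coprime, so $\pi$ is squarefree; its degree $2m+1$ is odd and at most $2k-1$. Modulo $\pi$ we have $\alpha f_1\equiv\gamma g_1$, so
$$f_1^2\Omega\equiv s\gamma^2g_1^2+t\gamma^2f_1^2=\gamma^2\pi\equiv0,\qquad g_1^2\Omega\equiv s\alpha^2g_1^2+t\alpha^2f_1^2=\alpha^2\pi\equiv0 .$$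
As $f_1,g_1$ are coprime, $\pi\mid\Omega$. If $\Omega=w^2\pi=s(wg_1)^2+t(wf_1)^2$, then by uniqueness $\alpha=wg_1$, $\gamma=wf_1$ and $\alpha f_1+\gamma g_1=0$, a contradiction. So the condition fails for $\pi$.

Conversely let $\pi\mid\Omega$ be squarefree of degree $2m+1\le2k-1$ with $\Omega\ne w^2\pi$ for all $w$. Write $\pi=tf_1^2+sg_1^2$. A nonconstant common factor of $f_1,g_1$ would divide $\pi$ twice, so they are coprime. Put $E=\alpha f_1+\gamma g_1$, of degree $k+m$ if nonzero. Then
$$sE^2=f_1^2\Omega+\gamma^2\pi,\qquad tE^2=g_1^2\Omega+\alpha^2\pi,$$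
as one checks by inserting $\Omega=s\alpha^2+t\gamma^2$. So $\pi$ divides $sE^2$ and $tE^2$, hence $E^2$, hence $E$, as $\pi$ is squarefree. Moreover $E\ne0$: otherwise $\alpha f_1=\gamma g_1$, so $\alpha=wg_1$, $\gamma=wf_1$ for some $w$, and $\Omega=w^2\pi$. With $\delta=E/\pi$ of degree $k-1-m$ we have $(\delta f_1,\delta g_1)\in S_{k-1}^2$, nonzero, and $L(\delta f_1,\delta g_1)=\delta E+\delta^2\pi=0$.

**Step 2: which $\Omega$ satisfy the condition.** This is a question about multiplicities. The form $\Omega=0$ does, with $w=0$. Let $\Omega\ne0$ satisfy it. Its degree $2k+1$ is odd, so it has an irreducible factor $\pi_0$ of odd degree. If $\Omega=\pi_0$ we are done. Otherwise $\Omega/\pi_0$ has positive even degree, so $\deg\pi_0\le2k-1$ and $\Omega=w^2\pi_0$. Suppose an irreducible $\varpi\ne\pi_0$ divides $w$; then $\varpi$ has even multiplicity in $\Omega$, and $2\deg\varpi+\deg\pi_0\le2k+1$. If $\deg\varpi$ is odd, then $\deg\varpi\le k\le2k-1$, and the condition for $\varpi$ gives $\Omega=w'^2\varpi$, where $\varpi$ has odd multiplicity,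 a contradiction. If $\deg\varpi$ is even, then $\pi_0\varpi$ is a squarefree divisor of $\Omega$ of odd degree $\le2k+1-\deg\varpi\le2k-1$, and the condition again gives $\varpi$ odd multiplicity, a contradiction. So $w$ is a power of $\pi_0$ and $\Omega=\pi_0^r$ with $r$ odd.

Conversely let $\Omega=\pi_0^r$, $r$ odd; $\deg\pi_0$ is odd because $\deg\Omega$ is. Its only squarefree divisor of odd degree is $\pi_0$, and $\pi_0^r=(\pi_0^{(r-1)/2})^2\pi_0$. $\square$

## 8. Orbits of forms: proof of Theorem B

Call $q:V\to Z$ and $q':V'\to Z$ *equivalent* if $q'\circ g=h\circ q$ for some linear isomorphism $g$ and $h\in\mathrm{GL}(Z)$. By Proposition 5 and Lemma 4(c), the isomorphism classes of the groups in Theorem B correspond to the equivalence classes of $q$ with $V\ne0$, $\operatorname{rad}B=0$ and $\Gamma(q)=1$, and $\mathrm{Aut}(G)\cong C_2^{2n}$ for them. For such $q$ we have $\Gamma_1(q)=1$, so $\varrho\le1$ by Proposition 8, and $\varrho\equiv n\pmod2$.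

**Step 1: $n$ even.** We classify the $q$ with $\Gamma_1(q)=1$ and find $\Gamma(q)$. Now $\varrho=0$, and by Proposition 13 we may take $q=q_P$ with $P$ squarefree of degree $n/2$; all these occur, and they have $\operatorname{rad}B=0$. If $q_{P'}\circ g=h\circ q_P$, then $P'(\xi)=P(\xi h)$ by (2). Conversely let $P'(\xi)=P(\xi h)$. The map $h\circ q_P$ has polar form $hB$, and $\xi\cdot hB=(\xi h)\cdot B$; so its pencil is regular with Pfaffian $P(\xi h)=P'$, and $\Gamma_1(h\circ q_P)=\Gamma_1(q_P)=1$. By Proposition 13, $h\circ q_P\cong q_{P'}$ by an isometry, i.e. $q_{P'}\circ g=h\circ q_P$ for some $g$. Hence $q_P,q_{P'}$ are equivalent if and only if $P,P'$ lie in one $\mathrm{GL}_2(\mathbb F_2)$-orbit. Taking $P'=P$, the homomorphism $(g,h)\mapsto h$ maps $\Gamma(q_P)$ onto $\mathrm{Stab}(P)$; it is injective because $\Gamma_1(q_P)=1$. So $\Gamma(q_P)\cong\mathrm{Stab}(P)$.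

**Step 2: $n$ odd.** The same with $\Omega$ in place of $P$. Now $\varrho=1$, so $V=V_0$ by Lemmas 14 and 15, $n=2k+1\ge3$, and by (11) and Lemma 18 $\Omega_q=0$ or $\Omega_q=\pi^r$ of degree $n$ with $\pi$ irreducible and $r$ odd. Conversely all such $\Omega$ of degree $n\ge3$ occur, with $\Gamma_1(q)=1$, $\operatorname{rad}B=0$ and $\varrho=1$. By Lemma 16 equivalent $q$'s have $\Omega$'s in one orbit.

Conversely let $q,q'$ be of this type with $\Omega_{q'}(\xi)=\Omega_q(\xi h)$. The pencil of $h\circ q$ is $\xi\cdot hB=(\xi h)\cdot B$, so it has $\varrho=1$; as $\Gamma_1(h\circ q)=\Gamma_1(q)=1$, Lemma 15 shows that it has $U=0$. So by Lemma 14 both $hB$ and $B'$ have bases as in (9) with the same $k=(n-1)/2$, and there is a linear $g_0$ with $B'(g_0u,g_0w)=hB(u,w)$. Put $q''=h^{-1}\circ q'\circ g_0$. It has polar form $B$, and $q'\circ g_0=h\circ q''$, so Lemma 16 gives $\Omega_{q''}(\xi h)=\Omega_{q'}(\xi)=\Omega_q(\xi h)$. Hence $\Omega_{q''}=\Omega_q$, $q''=q$ on $A$, and $q''-q$ is additive and vanishes on $A$. By (11) there is $\varphi$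 with $q\circ u_\varphi-q=q''-q$, i.e. $q\circ u_\varphi=q''$. Therefore $h\circ q\circ u_\varphi=q'\circ g_0$, that is, $q'\circ(g_0u_\varphi^{-1})=h\circ q$. So equivalence classes correspond to orbits of the $\Omega$'s, and, taking $q'=q$, $\Gamma(q)\cong\mathrm{Stab}(\Omega_q)$ via $(g,h)\mapsto h$.

**Step 3: conclusion.** In both cases $\Gamma(q)=1$ if and only if the form has trivial stabilizer. This excludes $\Omega=0$. It also excludes forms of degree $n=1$ (each linear form has a stabilizer of order $2$) and the constant form $P=1$, so the restrictions $n\ge3$ for $n$ odd and $V\ne0$ for $n$ even lose nothing in the statement. Theorem B is proved. $\square$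

## 9. Counting free orbits: proof of Corollary C

We have $|G|=2^{n+2}$. A form has trivial stabilizer if and only if its orbit has $6$ elements; call such forms *free*. An invariant set with fewer than $6$ elements contains no free form.

**Step 1: $n=2d$; free squarefree forms of degree $d$ exist if and only if $d\ge4$.** There are $3$ squarefree forms of degree $1$. In degree $2$ there are $4$: three products of two linear forms, and $s^2+st+t^2$. In degree $3$ there are $6$: $st(s+t)$, three $\ell\cdot(s^2+st+t^2)$ with $\ell$ linear, and two irreducible ones. A free orbit would be all six, but $st(s+t)$ is fixed. So there are no free forms for $d\le3$.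

For $d=4$: the two irreducible cubics $s^3+st^2+t^3$ and $s^3+s^2t+t^3$ are interchanged by $s\leftrightarrow t$, so each has a stabilizer of order $3$, and this permutes the three linear forms cyclically. An element that stabilizes (irreducible cubic)$\cdot$(linear) fixes both factors, hence is $1$. So these six quartics are free and form one orbit. The other squarefree quartics are the three irreducible ones and the three products $(s^2+st+t^2)\ell\ell'$. Both sets are invariant with fewer than $6$ elements. So there is exactly one free orbit, and exactly one group of order $2^{8+2}=2^{10}$.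

For $d\ge5$ take $P=C\cdot P'$, where $C$ is an irreducible quintic, with $\mathrm{Stab}(C)=1$ by Lemma 3, and $P'$ is squarefree of degree $d-5$ with no irreducible factor of degree $5$: $P'=1$ if $d=5$; $P'$ irreducible of degree $d-5$ if $d\ne5,10$; $P'=s$ times an irreducible quartic if $d=10$. An $h$ that stabilizes $P$ fixes $C$, its only quintic factor, so $h=1$.

**Step 2: $n$ odd; free forms $\pi^r$ of degree $n\ge3$, $r$ odd, exist if and only if $n\ge5$.** By unique factorization $\mathrm{Stab}(\pi^r)=\mathrm{Stab}(\pi)$. For $n=3$ the forms are the two irreducible cubics and the three cubes $\ell^3$, two invariant sets with fewer than $6$ elements. For $n\ge5$ with $3\nmid n$ every irreducible $\pi$ of degree $n$ is free by Lemma 3.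

Let $n=3M$ with $M\ge3$ odd. We count the irreducible forms that are not free. If $\pi=\operatorname{Nm}(s+t\lambda)$ of degree $n$ is not free, then by Lemma 3 some $h$ of order $3$ fixes it, since $n$ is odd. As in the proof of Lemma 3, $h$ acts on the zeros $(\lambda^{2^i}:1)$ as a power of Frobenius of order $3$, i.e. the $\pm M$-th power. Replacing $h$ by $h^{-1}$ if necessary, $\lambda^{2^M}=\eta(\lambda)$ with $\eta$ one of the two Möbius transformations of order $3$ over $\mathbb F_2$, $z\mapsto1/(z+1)$ or $z\mapsto(z+1)/z$. Clearing denominators, $\lambda$ is a root of one of two nonzero polynomials of degree at most $2^M+1$. So there are at most $2(2^M+1)$ such $\lambda$. On the other hand the proper divisors of the odd number $n$ are at most $M$, so fewer than $\sum_{e\le M}2^e<2^{M+1}$ elements of $\mathbb F_{2^n}$ lie in proper subfields, and at least $2^{3M}-2^{M+1}$ elements generate $\mathbb F_{2^n}$. Since $2^{3M}\ge64\cdot2^M>4\cdot2^M+2$, we have $2^{3M}-2^{M+1}>2^{M+1}+2$, and some generator $\lambda$ gives a free irreducible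 form of degree $n$.

For $n=5$ the forms are the $(32-2)/5=6$ irreducible quintics, free by Lemma 3 and hence one orbit, and the three $\ell^5$, which are not free. So there is exactly one group of order $2^7$.

**Step 3: the orders.** Free forms exist exactly for $n=5,7,8,9,10,\dots$: the even values are $n=2d\ge8$, the odd values $n\ge5$. So $m=n+2$ takes exactly the values $7$ and $9,10,11,\dots$. $\square$

**The group of order 128.** Let $n=5$, $k=2$, and $\Omega=s^5+s^2t^3+t^5$, which is irreducible. From $\Omega=s(s^2)^2+t(st+t^2)^2$ we read off $\alpha=s^2$, $\gamma=st+t^2$, i.e. $q(a_2)=\binom10$, $q(a_0)=q(a_1)=\binom01$, and we choose $q(f_0)=q(f_1)=0$. By (9) the group is generated by $a_0,a_1,a_2,f_0,f_1$ and central involutions $z_1,z_2$, with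
$$a_0^2=a_1^2=z_2,\quad a_2^2=z_1,\quad f_0^2=f_1^2=1,\quad[a_0,f_0]=[a_1,f_1]=z_1,\quad[a_1,f_0]=[a_2,f_1]=z_2,$$
and all other commutators of generators trivial. One can check $\Gamma_1=1$ directly from (11): with $f=c_0t+c_1s$ and $g=c_0't+c_1's$,
$$L(f,g)=(c_1+c_1')s^3+(c_0+c_1+c_1')s^2t+c_1'st^2+(c_0+c_0')t^3,$$
and this vanishes only for $c_1'=0$, then $c_1=0$, then $c_0=0$, then $c_0'=0$. Since $\mathrm{Stab}(\Omega)=1$ by Lemma 3, Lemma 16 gives $h=1$ for every $(g,h)\in\Gamma(q)$, and so $\Gamma(q)=1$.
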